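# Centrally symmetric outer billiards: half of the Mather $\beta$-function recognizes the ellipse

## 1. The unit circle and its circumscribed polygons

Let $\Omega$ be the unit disk. Stand at a point $x$ outside it, draw the tangent line from $x$ that has the disk on its left, and jump along this line over the point of tangency $p$ to the point $T(x)$ for which $p$ is the midpoint of $[x,T(x)]$. This is the outer billiard map, and for the disk everything can be computed.

Label boundary points by the angle $\varphi$ of the oriented (counterclockwise) tangent: $\gamma(\varphi)=(\sin\varphi,-\cos\varphi)$, with tangent vector $e(\varphi)=(\cos\varphi,\sin\varphi)$. Take two tangent lines, at $\gamma(\varphi)$ and $\gamma(\psi)$, with $\theta=\psi-\varphi\in(0,\pi)$, meeting at $x$. The quadrilateral with vertices $O,\gamma(\varphi),x,\gamma(\psi)$ is a kite with right angles at the points of tangency and angle $\theta$ at $O$. So both tangent segments have length $\tan\frac\theta2$, the kite has area $\tan\frac\theta2$, and the region between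 the two segments and the arc has area
$$S=\tan\tfrac\theta2-\tfrac\theta2 .$$

Describe an exterior point as $x=\gamma(\varphi)-re(\varphi)$, $r>0$. Then $T(x)=\gamma(\varphi)+re(\varphi)$. The next tangent line from $T(x)$ also has tangent length $r$, and its direction has turned by $\theta=2\arctan r$. So $T(\varphi,r)=(\varphi+2\arctan r,\,r)$: every concentric circle is invariant, and $T$ rotates it.

Now minimize. Consider circumscribed closed polygons with $n$ sides that wind $m$ times around the disk, with turning steps $\theta_k\in(0,\pi)$ and $\sum\theta_k=2\pi m$. Since $(\tan\frac\theta2)''=\frac12\sec^2\frac\theta2\tan\frac\theta2>0$, Jensen's inequality gives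
$$\frac1n\sum_kS(\theta_k)\ \ge\ \tan\frac{\pi m}n-\frac{\pi m}n ,$$
with equality for equal steps. The minimal average is thus $\beta(t)=\tan\pi t-\pi t$ at $t=m/n$. For $t=1/4$ the minimizers are the circumscribed squares, and indeed $4\beta(\frac14)+\pi=4$ is the area of such a square.

Notice two things. First, the minimizers for $t=m/n$ are all regular polygons in all positions, so every boundary point belongs to a minimizer. Second, $\beta'(t)=\pi\tan^2\pi t$ is the area between the unit circle and the invariant circle $r=\tan\pi t$, which has radius $\sec\pi t$.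

A linear map of positive determinant sends tangent lines to tangent lines, midpoints to midpoints, and multiplies areas by its determinant. So an ellipse with semi-axes $A_1,A_2$ has $\beta(t)=A_1A_2(\tan\pi t-\pi t)$. In particular $\beta$ is differentiable on $(0,\frac12)$. For a general table $\beta$ is only convex, and it may have corners. Does the absence of corners force an ellipse? And if the table is centrally symmetric, is it enough to know that there are no corners on one half of the interval of rotation numbers?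

## 2. Tables, the function $\beta$, and the theorem

Throughout, $\gamma=\partial\Omega\subset\mathbb R^2$ is a closed convex $C^2$ curve of positive curvature, oriented counterclockwise and parametrized as $\gamma(\varphi)$ by the angle $\varphi\in\mathbb R$ ($2\pi$-periodic) of its oriented tangent. The outer billiard map $T$ acts on the exterior of $\Omega$: for $x$ outside, take the tangent line from $x$ with $\Omega$ on the left, with tangency point $p$, and reflect $x$ in $p$.

For $0<\psi-\varphi<\pi$ the tangent lines at $\gamma(\varphi)$ and $\gamma(\psi)$ meet at a point $x(\varphi,\psi)$ outside $\Omega$. Let $S(\varphi,\psi)>0$ be the area of the curvilinear triangle bounded by $[\gamma(\varphi),x(\varphi,\psi)]$, $[x(\varphi,\psi),\gamma(\psi)]$ and the arc of $\gamma$ from $\gamma(\varphi)$ to $\gamma(\psi)$.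

**Definition (Mather $\beta$-function).** For a rational $m/n\in(0,\frac12)$ in lowest terms,
$$\beta(m/n)=\frac1n\min\Big\{\sum_{k=0}^{n-1}S(\varphi_k,\varphi_{k+1}):\ \varphi_{k+n}=\varphi_k+2\pi m,\ 0<\varphi_{k+1}-\varphi_k<\pi\ \ \forall k\Big\}.$$

Equivalently, $n\beta(m/n)+m\,\mathrm{Area}(\Omega)$ is the least area, counted with multiplicity, of circumscribed $n$-gons winding $m$ times around $\gamma$. We use as known that the minimum is attained and that $\beta$ extends uniquely to a continuous function on $(0,\frac12)$, which is convex. Differentiability at a point of $(0,\frac12)$, including $\frac14$, always means two-sided differentiability. It is also known that if $\beta$ is differentiable on all of $(0,\frac12)$, then $\gamma$ is an ellipse. The question about halves of the interval is posed in Misha Bialy and Andrey E. Mironov, "Integrable Billiards and Related Topics", arXiv:2510.03790 (2025). The answer is yes, for both halves.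

**Theorem 1.** Let $\gamma$ be as above and centrally symmetric. If $\beta$ is differentiable at every point of $(0,\frac14]$, or at every point of $[\frac14,\frac12)$, then $\gamma$ is an ellipse.

A complement, Theorem 2, is stated and proved in Section 12. We refer to the two hypotheses of Theorem 1 as case (a), with $J=(0,\frac14]$, and case (b), with $J=[\frac14,\frac12)$.

The proof has three layers. Sections 3 to 6 turn differentiability on $J$ into geometry: for every rational $s\in J$ the minimizers fill an invariant curve, and these curves fill, up to measure zero, a region $A$ of the exterior. Sections 7 and 8 extract one integral inequality over $A$ from the fact that minimizers have nonnegative second variation. Sections 9 to 11 evaluate this integral, using central symmetry exactly at rotation number $\frac14$.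

## 3. Coordinates, the generating function, and area preservation

**The curve.** The center of symmetry is the origin $O$. Write $[a,b]=\det(a,b)$ and
$$e(\varphi)=(\cos\varphi,\sin\varphi),\qquad \nu(\varphi)=(\sin\varphi,-\cos\varphi).$$
Here $\nu$ is the outer unit normal at $\gamma(\varphi)$, with polar angle $\varphi-\frac\pi2$. We have $[\nu,e]=1$, $e'=-\nu$, $\nu'=e$. Let $h(\varphi)=\langle\gamma(\varphi),\nu(\varphi)\rangle$ be the support function; it is positive because $O$ is an interior point of $\Omega$. (For an ellipse with semi-axes $A_1,A_2$ along the axes, $h=\sqrt{A_1^2\sin^2\varphi+A_2^2\cos^2\varphi}$.) Let $\rho>0$ be the radius of curvature, a continuous function.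

Since the tangent angle is a $C^1$ function of arc length with positive derivative, $\gamma(\varphi)$ is $C^1$ with $\gamma'=\rho e$. Then $h'=\langle\gamma',\nu\rangle+\langle\gamma,e\rangle=\langle\gamma,e\rangle$, which is $C^1$; so $h\in C^2$, and $h''=\langle\rho e,e\rangle-\langle\gamma,\nu\rangle=\rho-h$. Thus
$$\gamma=h\nu+h'e,\qquad\gamma'=\rho e,\qquad\rho=h+h''.\tag{3.1}$$

**Tangent lengths.** Let $\Sigma=\{0<\psi-\varphi<\pi\}$ and $\bar\Sigma=\{0\le\psi-\varphi<\pi\}$, and always put $\theta=\psi-\varphi$. Write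
$$x(\varphi,\psi)=\gamma(\varphi)+\lambda e(\varphi)=\gamma(\psi)-\mu e(\psi).$$
Then $\gamma(\psi)-\gamma(\varphi)=\lambda e(\varphi)+\mu e(\psi)$. Taking determinants with $e(\psi)$ and $e(\varphi)$, and using $\gamma(\psi)-\gamma(\varphi)=\int_\varphi^\psi\rho(t)e(t)\,dt$,
$$\lambda\sin\theta=\int_\varphi^\psi\rho(t)\sin(\psi-t)\,dt,\qquad \mu\sin\theta=\int_\varphi^\psi\rho(t)\sin(t-\varphi)\,dt .$$
So $\lambda,\mu$ are positive and of class $C^1$ on $\Sigma$. Since $\int_\varphi^\psi\sin(\psi-t)\,dt=1-\cos\theta$ and $(1-\cos\theta)/\sin\theta=\tan\frac\theta2$, we get comparison with circles: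
$$\rho_{\min}\tan\tfrac\theta2\ \le\ \lambda,\mu\ \le\ \rho_{\max}\tan\tfrac\theta2.\tag{3.2}$$

**Derivatives.** From $x=\gamma(\varphi)+\lambda e(\varphi)$ we have $dx=(\rho\,d\varphi+d\lambda)e(\varphi)-\lambda\nu(\varphi)\,d\varphi$, and similarly at $\psi$, so
$$[e(\varphi),dx]=\lambda\,d\varphi,\qquad[e(\psi),dx]=-\mu\,d\psi.\tag{3.3}$$
Now $x_\psi=\lambda_\psi e(\varphi)$, and pairing with $e(\psi)$ gives $-\lambda_\psi\sin\theta=-\mu$. Also $x_\varphi=-\mu_\varphi e(\psi)$, and pairing with $e(\varphi)$ gives $-\mu_\varphi\sin\theta=\lambda$. Hence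
$$\lambda_\psi=\frac{\mu}{\sin\theta}>0,\qquad\mu_\varphi=-\frac{\lambda}{\sin\theta}<0.\tag{3.4}$$
For the area, $2S=[\gamma(\varphi),x]+[x,\gamma(\psi)]-\int_\varphi^\psi[\gamma,d\gamma]$. Differentiate. The terms with $d\varphi$ and $d\psi$ not coming from $dx$ are $[\gamma'(\varphi),x-\gamma(\varphi)]\,d\varphi$ and $[x-\gamma(\psi),\gamma'(\psi)]\,d\psi$, and both vanish by parallelism. So $2\,dS=[\gamma(\varphi)-\gamma(\psi),dx]=-[\lambda e(\varphi)+\mu e(\psi),dx]$, and (3.3) gives
$$\partial_1S=-\tfrac12\lambda^2,\qquad\partial_2S=\tfrac12\mu^2.\tag{3.5}$$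

**Bounds for $S$ and $\beta$.** The curvilinear triangle lies in the triangle $\gamma(\varphi),x,\gamma(\psi)$, so $S\le\frac12\lambda\mu\sin\theta\to0$ as $\theta\to0$. Hence $S(\varphi,\psi)=\int_\varphi^\psi\frac12\mu(\varphi,t)^2dt$, and (3.2) with $\int_0^\theta\frac12\tan^2\frac t2\,dt=\tan\frac\theta2-\frac\theta2$ gives
$$\rho_{\min}^2\big(\tan\tfrac\theta2-\tfrac\theta2\big)\le S\le\rho_{\max}^2\big(\tan\tfrac\theta2-\tfrac\theta2\big).\tag{3.6}$$
Put $S=\lambda=\mu=0$ on $\psi=\varphi$. Then $S,\lambda,\mu$ are continuous on $\bar\Sigma$, and they tend to $+\infty$ uniformly as $\theta\to\pi$. Equal steps $2\pi m/n$ in the definition of $\beta$, respectively Jensen's inequality as in Section 1, together with continuity of $\beta$, give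
$$\rho_{\min}^2(\tan\pi t-\pi t)\le\beta(t)\le\rho_{\max}^2(\tan\pi t-\pi t),\qquad 0<t<\tfrac12.\tag{3.7}$$
So $\beta>0$ and $\beta(t)=O(t^3)$ as $t\to0$.

**Monge inequality.** If $v<w$, the pairs $(v,v'),(w,w')$ lie in $\bar\Sigma$, and $w'<v'$ (the pairs are "crossed"), then
$$S(v,v')+S(w,w')-S(v,w')-S(w,v')=\int_{w'}^{v'}\tfrac12\big[\mu(v,t)^2-\mu(w,t)^2\big]dt>0.\tag{3.8}$$
Indeed $v<w\le w'<v'<v+\pi$, so the uncrossed pairs $(v,w'),(w,v')$ are in $\Sigma$. The identity is (3.5), and the sign holds because $\mu(\cdot,t)$ is strictly decreasing.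

**The map.** An exterior point is $\gamma(\varphi)-re(\varphi)$ with unique $(\varphi,r)\in(\mathbb R/2\pi\mathbb Z)\times(0,\infty)$. Its differential is $(\rho\,d\varphi-dr)e+r\nu\,d\varphi$, so the area element is $d\omega=r\,dr\,d\varphi$. The image $\gamma(\varphi)+re(\varphi)$ is $x(\varphi,\varphi_1)$, where $\varphi_1$ is the next tangency angle. So
$$T(\varphi,r)=(\varphi_1,r_1),\qquad r=\lambda(\varphi,\varphi_1),\quad r_1=\mu(\varphi,\varphi_1).\tag{3.9}$$
By (3.2) and (3.4), $\lambda(\varphi,\cdot)$ increases from $0$ to $\infty$ and $\mu(\cdot,\varphi_1)$ decreases from $\infty$ to $0$, so $T$ is a homeomorphism. In the coordinates $(\varphi,\varphi_1)$ the form $r\,dr\,d\varphi$ has density $\lambda\lambda_\psi=\lambda\mu/\sin\theta$, and $r_1\,dr_1\,d\varphi_1$ has density $\mu|\mu_\varphi|=\lambda\mu/\sin\theta$. So $T$ preserves $\omega$. The obvious lift of $T$ to $\varphi\in\mathbb R$ is also called $T$.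

## 4. Minimal periodic configurations as zeros of one nonnegative function

A *chain* is a sequence with steps $\varphi_{k+1}-\varphi_k\in[0,\pi)$; zero steps are allowed. A chain has *type* $(p,q)$ if $\varphi_{k+q}=\varphi_k+2\pi p$ for all $k$. A *minimizing configuration* for $s=m/n$ (lowest terms) is a type-$(m,n)$ chain with steps in $(0,\pi)$ that attains the minimum in the definition of $\beta(s)$.

The purpose of the first lemma is to allow $p,q$ with a common factor, and zero steps.

**Lemma 4.1.** Every chain of type $(p,q)$ with $p\ge1$ satisfies $\sum_{k<q}S(\varphi_k,\varphi_{k+1})\ge q\,\beta(p/q)$.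

*Proof.* The steps are $<\pi$, so $p/q<\frac12$. Write $(p,q)=(jm,jn)$ with $m/n$ in lowest terms. Cut the chain into $j$ strands
$$X_k^i=\varphi_{k+in}-2\pi im,\qquad 0\le i<j,$$
and let $Y_k^1\le\dots\le Y_k^j$ be the sorted list of $X_k^0,\dots,X_k^{j-1}$. For fixed $k$, the pairs $(X_k^i,X_{k+1}^i)$ can be turned into the pairs $(Y_k^l,Y_{k+1}^l)$ by finitely many uncrossings. By (3.8) each one does not increase the sum of $S$ and keeps all pairs in $\bar\Sigma$. So $\sum_iS(X_k^i,X_{k+1}^i)\ge\sum_lS(Y_k^l,Y_{k+1}^l)$.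

Each $Y^l$ is a chain of type $(m,n)$. Indeed $X^i_{k+n}=X^{i+1}_k+2\pi m$, where $X_k^j:=\varphi_{k+jn}-2\pi jm=X_k^0$. So the unordered list at time $k+n$ is the list at time $k$ shifted by $2\pi m$, and hence $Y^l_{k+n}=Y^l_k+2\pi m$.

A type-$(m,n)$ chain $Y$ has action at least $n\beta(m/n)$, even if some steps vanish: the chains $(1-\varepsilon)Y_k+\varepsilon\,2\pi mk/n$ have type $(m,n)$ and steps in $(0,\pi)$, and $S$ is continuous on $\bar\Sigma$; let $\varepsilon\to0$. Summing over $l$ and over $k=0,\dots,n-1$, the left side becomes the action of the whole chain and the right side is at least $jn\beta(m/n)=q\beta(p/q)$. $\square$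

**A tilted action.** Fix a rational $s=m/n\in(0,\frac12)$ in lowest terms and a subgradient $b$ of the convex function $\beta$ at $s$, that is, $\beta(t)\ge\beta(s)+b(t-s)$ for all $t$. (For $\beta(t)=|t-s|$ the subgradients at $s$ are all $b\in[-1,1]$. A convex function is differentiable at $s$ exactly when the subgradient is unique.) Put $\alpha=bs-\beta(s)$, so $\beta(t)\ge bt-\alpha$.

We need $\alpha>0$. Letting $t\to0$ and using $\beta(t)\to0$ gives $\alpha\ge0$. If $\alpha=0$, then $b=\beta(s)/s>0$ and $bt\le\beta(t)=O(t^3)$, which is impossible. Now define on $\bar\Sigma$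
$$c_1(\varphi,\psi)=S(\varphi,\psi)-\tfrac b{2\pi}(\psi-\varphi)+\alpha .$$
Closed chains, meaning $\varphi_q=\varphi_0+2\pi p$, satisfy $\sum_{k<q}c_1(\varphi_k,\varphi_{k+1})\ge0$. For $p\ge1$, Lemma 4.1 gives $\sum S\ge q\beta(p/q)\ge bp-q\alpha$. For $p=0$ all steps vanish and the sum is $q\alpha$.

The next lemma improves "nonnegative on loops" to "nonnegative on every single step", after adding a coboundary.

**Lemma 4.2.** There is a Lipschitz $2\pi$-periodic function $u$ such that $c(\varphi,\psi):=c_1(\varphi,\psi)+u(\varphi)-u(\psi)\ge0$ on $\bar\Sigma$.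

*Proof.*

**Step 1 (definition of $u$).** Let $\varphi_*$ be a point of a minimizing configuration for $s$. The loop formed by that configuration has cost $\sum c_1=n\beta(s)-bm+n\alpha=0$. Let $u(\psi)$ be the infimum of $\sum c_1$ over all chains with at least one step from a point of $\varphi_*+2\pi\mathbb Z$ to $\psi$. Clearly $u$ is $2\pi$-periodic, and appending one step shows $u(\psi)\le u(\varphi)+c_1(\varphi,\psi)$ on $\bar\Sigma$, which is $c\ge0$, once $u$ is finite.

**Step 2 ($u$ is bounded).** Any $\varphi$ can be joined to some translate of any $\psi$ at distance in $[2\pi,4\pi)$ by $8$ equal steps in $[\frac\pi4,\frac\pi2)$, at a cost of modulus at most some constant $K$. Starting at $\varphi_*+2\pi\mathbb Z$ this gives $u\le K$. Appending such $8$ steps to a chain from $\varphi_*+2\pi\mathbb Z$ to $\psi$, so as to return to $\varphi_*+2\pi\mathbb Z$, gives a closed chain, of cost $\ge0$; so $u\ge-K$.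

**Step 3 (near-optimal chains have controlled last steps).** Let $0<\varepsilon<\min(1,\alpha/4)$ and let $\varphi_0,\dots,\varphi_q=\psi$ be a chain as in Step 1 of cost $\le u(\psi)+\varepsilon$. Prepending zero-cost loops, we may assume $q\ge4$. The part of the chain up to $\varphi_{q-1}$ costs at least $u(\varphi_{q-1})$, so
$$c_1(\varphi_{q-1},\psi)\le u(\psi)+\varepsilon-u(\varphi_{q-1})\le2K+1.$$
In the same way, and using $u(\psi)\le u(\varphi_{q-1})+c_1(\varphi_{q-1},\psi)$,
$$c_1(\varphi_{q-2},\varphi_{q-1})\le u(\psi)+\varepsilon-u(\varphi_{q-2})-c_1(\varphi_{q-1},\psi)\le u(\varphi_{q-1})+\varepsilon-u(\varphi_{q-2})\le2K+1.$$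
As $c_1\to\infty$ uniformly when the step tends to $\pi$, both steps are $\le\pi-2\theta_1$ with a uniform $\theta_1>0$.

Let $C=\sup\{\frac12\mu^2:\theta\le\pi-\theta_1\}$ and choose $0<\theta_0\le\theta_1$ with $C\theta_0\le\alpha/2$. Suppose the last step were $<\theta_0$. Deleting $\varphi_{q-1}$ leaves a chain, since its new last step is $<\pi-\theta_1$. The deletion lowers the cost by
$$\alpha+S(\varphi_{q-2},\varphi_{q-1})+S(\varphi_{q-1},\psi)-S(\varphi_{q-2},\psi)\ \ge\ \alpha-\int_{\varphi_{q-1}}^{\psi}\tfrac12\mu(\varphi_{q-2},t)^2dt\ \ge\ \alpha-C\theta_0\ \ge\ \tfrac\alpha2>\varepsilon,$$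
so the new cost is $<u(\psi)$, a contradiction. Hence the last step is in $[\theta_0,\pi-2\theta_1]$.

**Step 4 (Lipschitz bound).** If $|\psi'-\psi|\le\theta_0/2$, then the step from $\varphi_{q-1}$ to $\psi'$ lies in $[\theta_0/2,\pi-\theta_1]$. With $K'=C+\frac{|b|}{2\pi}$,
$$u(\psi')\le u(\varphi_{q-1})+c_1(\varphi_{q-1},\psi')\le u(\varphi_{q-1})+c_1(\varphi_{q-1},\psi)+K'|\psi'-\psi|\le u(\psi)+\varepsilon+K'|\psi'-\psi|.$$
The constants do not depend on $\varepsilon$; let $\varepsilon\to0$, and exchange $\psi,\psi'$. $\square$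

**Zero pairs.** Call $(\varphi,\psi)\in\bar\Sigma$ a *zero pair* if $c(\varphi,\psi)=0$. Since $c(\varphi,\varphi)=\alpha>0$, zero pairs have positive step. In sums of $c$ along a type-$(m,n)$ chain the function $u$ telescopes, so $\sum_{k<n}c=\sum_{k<n}S-n\beta(s)$. Therefore the minimizing configurations are exactly the type-$(m,n)$ chains all of whose consecutive pairs are zero pairs. Three rules govern them.

* **(Z1)** If $(v,v'),(w,w')$ are zero pairs and $v<w$, then $v'\le w'$. Otherwise (3.8), in which $u$ and the linear terms cancel, gives $0>c(v,w')+c(w,v')\ge0$.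
* **(Z2)** If $(w_-,w),(w,w_+)$ are zero pairs, then $\mu(w_-,w)=\lambda(w,w_+)$. The function $t\mapsto c(w_-,t)+c(t,w_+)$ is nonnegative and vanishes at $t=w$; it is $C^1$ near $w$ because $u(t)$ cancels. Its derivative at $w$ is $\frac12\mu(w_-,w)^2-\frac12\lambda(w,w_+)^2$ by (3.5).
* **(Z3)** If $(v,w),(v_1,w)$ are zero pairs and some $(w,z)$ is a zero pair, then $v=v_1$. If $(w,z),(w,z_1)$ are zero pairs and some $(v,w)$ is, then $z=z_1$. This follows from (Z2) and strict monotonicity of $\mu(\cdot,w)$ and $\lambda(w,\cdot)$.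

Rule (Z2) says that minimizing configurations are tangent at the midpoints of their sides, so they are genuine $T$-orbits.

## 5. A gap in the minimizers produces a corner of $\beta$

Let $P_s\subset\mathbb R$ be the set of all points of minimizing configurations for $s$. For the circle $P_s=\mathbb R$. We show that in general this is what differentiability means.

**Proposition 5.1.** If $\beta$ is differentiable at the rational $s=m/n\in(0,\frac12)$, then $P_s=\mathbb R$.

*Proof.* Assume $P_s\neq\mathbb R$. We produce a strict gap between the one-sided derivatives at $s$.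

**Step 1 (cost of one period).** Let $G(\varphi,\psi)$ be the minimum of $\sum c$ over $n$-step chains from $\varphi$ to $\psi+2\pi m$, and $+\infty$ if there are none. As $c\ge0$ is continuous on $\bar\Sigma$ and $c\to\infty$ when a step tends to $\pi$, the minimum is attained and $G$ is lower semicontinuous. Also $G\ge0$ and $G(\varphi+2\pi,\psi+2\pi)=G(\varphi,\psi)$. Finally $G(\varphi,\varphi)=0$ if and only if $\varphi\in P_s$: a cost-zero chain from $\varphi$ to $\varphi+2\pi m$ repeats to a minimizing configuration. So $P_s$ is closed. Let $Z=\{G=0\}$.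

**Step 2 ($Z$ is monotone).** If $(v,v'),(w,w')\in Z$ and $v<w$, then $v'\le w'$. To see this, let $v_k,w_k$ $(0\le k\le n)$ be corresponding chains of zero pairs. If $v_k<w_k$, then $v_{k+1}\le w_{k+1}$ by (Z1), and equality with $k+1<n$ contradicts (Z3). So $v_k<w_k$ for $k<n$, and $v_n\le w_n$.

**Step 3 (choice of a good gap point).** Let $B_1$ be the set of $z$ with $(v,z),(w,z)\in Z$ for some $v<w$. By Step 2, the intervals $(v,w)$ belonging to different $z$ are disjoint, so $B_1$ is countable. In the same way, the set $B_2$ of $z$ with $(z,v'),(z,w')\in Z$ for some $v'\ne w'$ is countable. The complement of $P_s$ is open and nonempty, hence uncountable. Choose $\varphi_0\notin P_s\cup B_1\cup B_2$.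

**Step 4 (a price for crossing $\varphi_0$).** Put
$$\delta^+=\inf\{G(v,v'):v\le\varphi_0\le v'\},\qquad\delta^-=\inf\{G(w,w'):w'\le\varphi_0\le w\}.$$
Both are finite, because $G(\varphi_0,\varphi_0)<\infty$ (use equal steps $2\pi m/n<\pi$). Both are attained, because $G(v,v')<\infty$ forces $v'-v+2\pi m\in[0,n\pi)$. The relevant pairs are thus bounded, and $G$ is lower semicontinuous.

We claim $\delta^++\delta^->0$. If both vanish, there are $(v,v'),(w,w')\in Z$ with $v\le\varphi_0\le v'$ and $w'\le\varphi_0\le w$. If $v<w$, then $v'\le w'$, so $v'=w'=\varphi_0\in B_1$, a contradiction. Otherwise $v=w=\varphi_0$. Then $v'\ne w'$ gives $\varphi_0\in B_2$, and $v'=w'$ forces $v'=w'=\varphi_0$, so $G(\varphi_0,\varphi_0)=0$ and $\varphi_0\in P_s$. Both are contradictions.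

**Step 5 (nearby rotation numbers must pay).** Let $t=p/q>s$ be rational in lowest terms, $(\psi_k)$ a minimizing configuration for $t$, and $\Psi_j=\psi_{jn}-2\pi mj$. Then $\Psi_q=\Psi_0+2\pi L$ with $L=np-mq=nq(t-s)\ge1$. The chain $\psi_{jn},\dots,\psi_{(j+1)n}$, shifted by $-2\pi mj$, joins $\Psi_j$ to $\Psi_{j+1}+2\pi m$. So
$$\sum_{j<q}G(\Psi_j,\Psi_{j+1})\le\sum_{k<nq}c(\psi_k,\psi_{k+1})=nq\big(\beta(t)-\beta(s)-b(t-s)\big).$$
There are $L$ points of $\varphi_0+2\pi\mathbb Z$ in $(\Psi_0,\Psi_0+2\pi L]$. Each of them lies in some $[\Psi_j,\Psi_{j+1}]$ with $\Psi_j\le\Psi_{j+1}$, $0\le j<q$ (take the first $j+1$ for which $\Psi_{j+1}$ reaches the point). Each such interval has length $<n\pi$, so it contains at most $n+1$ of these points, and the corresponding term is $\ge\delta^+$ by periodicity of $G$. So at least $L/(n+1)$ terms are $\ge\delta^+$, and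
$$\beta(t)-\beta(s)\ge\Big(b+\frac{\delta^+}{n+1}\Big)(t-s).$$
For rational $t=p/q<s$ put $L=mq-np=nq(s-t)$. Now $\Psi_q=\Psi_0-2\pi L$. The $L$ points of $\varphi_0+2\pi\mathbb Z$ in $[\Psi_0-2\pi L,\Psi_0)$ lie in intervals $[\Psi_{j+1},\Psi_j]$ with $\Psi_{j+1}\le\Psi_j$. Their length is $\Psi_j-\Psi_{j+1}\le2\pi m<n\pi$, because the chain $(\psi_k)$ is nondecreasing. Hence $\beta(t)-\beta(s)-b(t-s)\ge\frac{\delta^-}{n+1}(s-t)$.

Letting $t\to s$ through rationals, $\beta'_+(s)-\beta'_-(s)\ge\frac{\delta^++\delta^-}{n+1}>0$, so $\beta$ is not differentiable at $s$. $\square$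

**Lemma 5.2.** Suppose $P_s=\mathbb R$, $s=m/n$. Through each $\varphi$ passes exactly one minimizing configuration with $\varphi_0=\varphi$. The map $f_s:\varphi_0\mapsto\varphi_1$ is an increasing homeomorphism commuting with $\varphi\mapsto\varphi+2\pi$, and $f_s^n=\mathrm{id}+2\pi m$. With
$$R_s(\varphi):=\lambda(\varphi,f_s(\varphi))=\mu(f_s^{-1}(\varphi),\varphi),$$
the curve $C_s=\{r=R_s(\varphi)\}$ and the regions $\{r<R_s\}$, $\{r>R_s\}$ are $T$-invariant. The function $\beta$ is differentiable at $s$ and
$$\beta'(s)=\int_0^{2\pi}\tfrac12R_s^2\,d\varphi .\tag{5.1}$$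
If also $P_{s'}=\mathbb R$ for a rational $s'>s$, then $f_s<f_{s'}$ and $R_s<R_{s'}$ everywhere.

For the unit circle $R_s=\tan\pi s$, and (5.1) is the formula $\beta'(s)=\pi\tan^2\pi s$ of Section 1.

*Proof.*

**Step 1 (the circle map).** Existence: shift the index of a configuration containing $\varphi$. Uniqueness is (Z3), forward and backward. Translates by $2\pi$ of minimizing configurations are minimizing, so $f_s$ commutes with the translation; $f_s^n=\mathrm{id}+2\pi m$ is the type. Strict monotonicity is (Z1) with (Z3). Surjectivity follows again by shifting the index, and an increasing bijection of $\mathbb R$ is a homeomorphism.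

**Step 2 (invariance).** The two expressions for $R_s$ agree by (Z2). If $r=R_s(\varphi)$, then (3.9) gives $\varphi_1=f_s(\varphi)$ and $r_1=\mu(\varphi,\varphi_1)=R_s(\varphi_1)$. If $r<R_s(\varphi)$, then $\varphi_1<f_s(\varphi)$, so $f_s^{-1}(\varphi_1)<\varphi$ and $r_1=\mu(\varphi,\varphi_1)<\mu(f_s^{-1}(\varphi_1),\varphi_1)=R_s(\varphi_1)$. The case $>$ is the same. Since $T$ is a bijection, each of the three sets is mapped onto itself.

**Step 3 (the derivative of $\beta$).** Let $b$ be any subgradient at $s$ and $u$ the function of Lemma 4.2. At each $\varphi$ where $u$ is differentiable, hence almost everywhere, the nonnegative function $c(\cdot,f_s(\varphi))$ has a zero at $\varphi$. So $-\frac12R_s^2+\frac b{2\pi}+u'=0$ there. Integrate over a period; $u$ is Lipschitz and periodic, so $\int_0^{2\pi} u'=0$ and $\int_0^{2\pi}\frac12R_s^2=b$. The left side does not depend on $b$, so the subgradient is unique.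

**Step 4 (order).** If $f_s(\varphi)=f_{s'}(\varphi)$ for some $\varphi$, the $T$-orbit of $(\varphi,\lambda(\varphi,f_s(\varphi)))$ would have the two rotation numbers $s$ and $s'$. So $f_s-f_{s'}$ has constant sign, and $f_s>f_{s'}$ would give $f_s^k>f_{s'}^k$ for all $k\ge1$, hence $s\ge s'$. So $f_s<f_{s'}$, and $R_s<R_{s'}$ since $\lambda(\varphi,\cdot)$ increases. $\square$

## 6. Periodic minimizers of large period fill a region

From now on $\beta$ is differentiable at every point of $J$, with $J=(0,\frac14]$ in case (a) and $J=[\frac14,\frac12)$ in case (b). So $C_s$ exists for all $s\in J\cap\mathbb Q$. Put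
$$A=\{0<r<R_{1/4}(\varphi)\}\ \text{ in case (a)},\qquad A=A_{s_1}=\{R_{1/4}(\varphi)<r<R_{s_1}(\varphi)\}\ \text{ in case (b)},$$
where $s_1\in(\frac14,\frac12)$ is rational. These sets are open, $T$-invariant, and have compact closure in $\{r\ge0\}$, with $\varphi$ taken mod $2\pi$.

**Proposition 6.1.** Almost every point of $A$ is a limit of points of $A$ lying on curves $C_{s_j}$, $s_j\in J\cap\mathbb Q$, with the denominators of $s_j$ tending to $\infty$. In case (b), moreover, $R_s(\varphi)\to\infty$ for every $\varphi$ as $s\uparrow\frac12$, $s\in\mathbb Q$.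

*Proof.* For $\sigma\in J$ let $R_{\sigma-}=\sup_{s<\sigma}R_s$ and $R_{\sigma+}=\inf_{s>\sigma}R_s$, over $s\in J\cap\mathbb Q$, whenever such $s$ exist. A point of $A$ can be missed by the curves only if it sits in a gap between such functions. We show that there are no gaps.

**Step 1 ($R_{\sigma\pm}$ are continuous).** Consider $R_{\sigma-}$ and put $f=\sup_{s<\sigma}f_s$, $g_-=\inf_{s<\sigma}f_s^{-1}$. Choose $s''<\sigma\le s'$ in $J\cap\mathbb Q$: take $s'=\frac14$ in case (a), any rational $s'\in(\sigma,\frac12)$ in case (b). For $s\in[s'',\sigma)$ the pairs $(\varphi,f_s(\varphi))$ and $(f_s^{-1}(\varphi),\varphi)$ lie between those of $f_{s''}$ and $f_{s'}$, hence in a part of $\Sigma$ that is compact modulo translation by $2\pi$. Letting $s\uparrow\sigma$ in the two formulas for $R_s$,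
$$R_{\sigma-}(\varphi)=\lambda(\varphi,f(\varphi))=\mu(g_-(\varphi),\varphi).$$
The supremum $f$ of continuous increasing functions is nondecreasing and lower semicontinuous, hence left-continuous. Similarly $g_-$ is nondecreasing and upper semicontinuous, hence right-continuous. Taking limits from the right in the displayed identity, $\lambda(\varphi,f(\varphi+))=\mu(g_-(\varphi),\varphi)=\lambda(\varphi,f(\varphi))$, so $f(\varphi+)=f(\varphi)$. Thus $f$ is continuous, and so is $R_{\sigma-}$.

For $R_{\sigma+}$ choose $s'\le\sigma<s''$ in $J\cap\mathbb Q$; this is possible because in case (a) $\sigma$ is positive and in case (b) $\sigma\ge\frac14$. Put $f=\inf_{s>\sigma}f_s$, which is right-continuous, and $g_+=\sup_{s>\sigma}f_s^{-1}$, which is left-continuous. The same argument with limits from the left applies.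

**Step 2 (no gap at any $\sigma$).** By (5.1) and dominated convergence, $\int_0^{2\pi}\frac12R_{\sigma\mp}^2d\varphi$ is the limit of $\beta'(s)$ as $s\uparrow\sigma$, respectively $s\downarrow\sigma$. By convexity these limits are $\beta'_\mp(\sigma)$, and both equal $\beta'(\sigma)$. If both functions are defined, $R_{\sigma-}\le R_{\sigma+}$ are continuous with equal integrals of squares, so $R_{\sigma-}=R_{\sigma+}$. If $\sigma$ is rational, then $R_{\sigma-}\le R_\sigma\le R_{\sigma+}$ (as far as defined) and $\int\frac12R_\sigma^2=\beta'(\sigma)$, so each defined $R_{\sigma\pm}$ equals $R_\sigma$.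

**Step 3 (reaching the boundary in case (a)).** For a.e. $\varphi$ we have $\inf_sR_s(\varphi)=0$. Indeed, by convexity and (3.7), $\int\frac12R_s^2=\beta'(s)\le\frac{\beta(2s)-\beta(s)}s\le\frac{\beta(2s)}s\to0$ as $s\to0$, and $R_s$ decreases with $s$.

**Step 4 (approximation).** The union of the countably many curves $C_s$ is a null set. Let $(\varphi,r)\in A$ lie on no $C_s$, and in case (a) let also $\inf_sR_s(\varphi)=0$. The sets $\{s\in J\cap\mathbb Q:R_s(\varphi)<r\}$ and $\{s\in J\cap\mathbb Q:R_s(\varphi)>r\}$ are nonempty: the second contains $\frac14$ in case (a), and in case (b) they contain $\frac14$ and $s_1$ respectively. Since $R_s(\varphi)$ increases with $s$, they form a cut at some $\sigma\in J$.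

The number $\sigma$ is irrational. Suppose it is rational. If $R_\sigma(\varphi)<r$, there are rationals $s>\sigma$ in $J$, and all of them satisfy $R_s(\varphi)>r$; so $R_\sigma(\varphi)<r\le R_{\sigma+}(\varphi)=R_\sigma(\varphi)$, a contradiction. If $R_\sigma(\varphi)>r$, then rationals $s<\sigma$ exist in $J$ and $R_{\sigma-}(\varphi)\le r<R_\sigma(\varphi)=R_{\sigma-}(\varphi)$, a contradiction.

So $R_{\sigma-}(\varphi)\le r\le R_{\sigma+}(\varphi)=R_{\sigma-}(\varphi)$, and $r=\lim R_{s_j}(\varphi)$ for rationals $s_j\to\sigma$. The denominators tend to $\infty$ because $\sigma$ is irrational, and $(\varphi,R_{s_j}(\varphi))\in A$ eventually because $A$ is open.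

**Step 5 (reaching infinity in case (b)).** Suppose $R_s(\varphi)\uparrow r^*<\infty$ as $s\uparrow\frac12$. Let $(\varphi_k,r_k)=T^k(\varphi,r^*)$ (lifted), representing points $x_k$. The function $f_s^k-\mathrm{id}$ is $2\pi$-periodic with oscillation $<2\pi$, as $f_s^k$ is increasing. Its range contains $2\pi sk$, since otherwise the rotation number of $f_s$ would differ from $s$. So $f_s^k(\varphi)\ge\varphi+2\pi sk-2\pi$. By continuity of $T^k$ we get $\varphi_k-\varphi\ge\pi k-2\pi$; with $\theta_j=\varphi_{j+1}-\varphi_j$,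
$$\sum_{j<k}(\pi-\theta_j)\le2\pi\qquad\text{for all }k.$$
On the other hand, (3.2) gives $r_j=\lambda(\varphi_j,\varphi_{j+1})\ge\rho_{\min}\tan\frac{\theta_j}2$, that is, $\tan\frac{\pi-\theta_j}2\ge\rho_{\min}/r_j$. Since $\tan\frac y2\le y$ on $[0,\frac\pi2]$, it follows that $\pi-\theta_j\ge\min(\frac\pi2,\rho_{\min}/r_j)$. Finally $x_{j+1}=2\gamma(\varphi_j)-x_j$ gives $x_{j+2}-x_j=2(\gamma(\varphi_{j+1})-\gamma(\varphi_j))$, which is bounded, so $r_j\le C(1+j)$. Hence the sum diverges, a contradiction. $\square$

## 7. The second variation of the circumscribed area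

A minimum has nonnegative Hessian. To get a usable inequality we enlarge the set of variables: besides the tangent lines we vary rays from $O$ that need not pass through the vertices.

For a type-$(m,n)$ configuration $(\varphi_k)$ with steps in $(0,\pi)$ put $\hat\varphi_k=\varphi_k-\frac\pi2$ (the polar angle of the normal) and $h_k=h(\varphi_k)$. Take angles $\vartheta_k\in(\hat\varphi_k-\frac\pi2,\hat\varphi_{k-1}+\frac\pi2)$ with $\vartheta_{k+n}=\vartheta_k+2\pi m$. Define
$$\mathcal E(\vartheta,\varphi)=\sum_{k=0}^{n-1}E_k,\qquad E_k=\tfrac12h_k^2\big[\tan(\vartheta_{k+1}-\hat\varphi_k)-\tan(\vartheta_k-\hat\varphi_k)\big].$$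
All arguments of $\tan$ lie in $(-\frac\pi2,\frac\pi2)$. The tangent line $\ell_k$ at $\gamma(\varphi_k)$ meets the ray of angle $\vartheta$ at the point $h_k\nu(\varphi_k)+h_k\tan(\vartheta-\hat\varphi_k)e(\varphi_k)$. So $E_k$ is the signed area of the triangle cut by $\ell_k$ from the sector between the rays $\vartheta_k$ and $\vartheta_{k+1}$. As $h\in C^2$, $\mathcal E$ is a $C^2$ function on an open set of the variables $(\vartheta_k,\varphi_k)_{k\bmod n}$.

**Lemma 7.1.** $\mathcal E(\vartheta,\varphi)\ge\sum_{k}S(\varphi_k,\varphi_{k+1})+m\,\mathrm{Area}(\Omega)$, with equality if $\vartheta_k$ is the polar angle of $x_k:=x(\varphi_{k-1},\varphi_k)$ for all $k$.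

*Proof.* First minimize over the rays. The terms containing $\vartheta_k$ are $F_k(\vartheta)=\frac12h_{k-1}^2\tan(\vartheta-\hat\varphi_{k-1})-\frac12h_k^2\tan(\vartheta-\hat\varphi_k)$. Its derivative is $F_k'=\frac12(d_{k-1}^2-d_k^2)$, where $d_j=h_j/\cos(\vartheta-\hat\varphi_j)$ is the distance along the ray to $\ell_j$. At the left and right ends of the interval $F_k'\to-\infty$ and $+\infty$. It vanishes only when the ray hits $\ell_{k-1}$ and $\ell_k$ at the same point, which is $x_k$. So there is exactly one zero, and $F_k$ is minimal there.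

Next compute the minimum. With these $\vartheta_k$, $E_k=\frac12[x_k,x_{k+1}]$, and $x_k,\gamma(\varphi_k),x_{k+1}$ all lie on $\ell_k$. So
$$\mathcal E=\sum_k\tfrac12\big([x_k,\gamma(\varphi_k)]+[\gamma(\varphi_k),x_{k+1}]\big)=\sum_k\tfrac12\big([\gamma(\varphi_{k-1}),x_k]+[x_k,\gamma(\varphi_k)]\big)=\sum_k\Big(S(\varphi_{k-1},\varphi_k)+\tfrac12\int_{\varphi_{k-1}}^{\varphi_k}[\gamma,d\gamma]\Big),$$
and $\frac12\int_0^{2\pi}[\gamma,d\gamma]=\mathrm{Area}(\Omega)$ is collected $m$ times. $\square$

Hence a minimizing configuration $(\varphi_k)$, with $\vartheta_k$ the polar angles of the vertices $x_k$, is a minimum of $\mathcal E$, and the Hessian of $\mathcal E$ there is $\ge0$.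

**The Hessian.** Let $r_k=\lambda(\varphi_k,\varphi_{k+1})=\mu(\varphi_{k-1},\varphi_k)$, equal by (Z2), so $x_k=\gamma(\varphi_k)-r_ke(\varphi_k)$ and $x_{k+1}=\gamma(\varphi_k)+r_ke(\varphi_k)$. By (3.1),
$$t_k^+:=\tan(\vartheta_{k+1}-\hat\varphi_k)=\frac{h_k'+r_k}{h_k},\qquad t_k^-:=\tan(\vartheta_k-\hat\varphi_k)=\frac{h_k'-r_k}{h_k},$$
$|x_{k+1}|^2=h_k^2(1+(t_k^+)^2)$ and $|x_k|^2=h_k^2(1+(t_k^-)^2)$. Put $D_k=h_k\rho_k+r_k^2$. Suppress the index $k$. At a general point, with $t^\pm$ the two tangents, $\partial_\varphi t^\pm=-(1+(t^\pm)^2)$, and therefore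
$$\partial_\varphi E=hh'(t^+-t^-)-\tfrac12h^2\big((t^+)^2-(t^-)^2\big)=h(t^+-t^-)\Big[h'-\tfrac h2(t^++t^-)\Big].$$
At the configuration the bracket vanishes and $h(t^+-t^-)=2r$, so in second derivatives only the bracket needs to be differentiated. Since $(t^+)^2+(t^-)^2=2(h'^2+r^2)/h^2$,
$$\partial_\varphi^2E=2r\Big[h''-\tfrac{h'}2(t^++t^-)+\tfrac h2\big(2+(t^+)^2+(t^-)^2\big)\Big]=2r\Big[h''-\frac{h'^2}h+h+\frac{h'^2+r^2}h\Big]=\frac{2rD}h,$$
$$\partial_\varphi\partial_{\vartheta_{k+1}}E=-\frac rh|x_{k+1}|^2,\qquad\partial_\varphi\partial_{\vartheta_k}E=-\frac rh|x_k|^2,$$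
$$\partial_{\vartheta_{k+1}}^2E=t^+|x_{k+1}|^2,\qquad\partial_{\vartheta_k}^2E=-t^-|x_k|^2,\qquad\partial_{\vartheta_k}\partial_{\vartheta_{k+1}}E=0.$$

**The inequality.** Insert $\delta\vartheta_k=w_k/|x_k|^2$ and $\delta\varphi_k=(w_k+w_{k+1})/(2D_k)$; this $\delta\varphi_k$ minimizes the quadratic form for given $w$. The terms with $\delta\varphi_k$ give
$$\frac{2rD}h\cdot\frac{(w_k+w_{k+1})^2}{4D^2}-\frac{2r}h\cdot\frac{(w_k+w_{k+1})^2}{2D}=-\frac{r(w_k+w_{k+1})^2}{2hD}.$$
So for all $n$-periodic $(w_k)$
$$\sum_{k\bmod n}\Big[\frac{t_k^+w_{k+1}^2}{|x_{k+1}|^2}-\frac{t_k^-w_k^2}{|x_k|^2}-\frac{r_k(w_k+w_{k+1})^2}{2h_kD_k}\Big]\ge0.\tag{7.1}$$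
Taking $w_k=w_{k+1}=1$ in the $k$-th bracket and writing it at a general point $(\varphi,r)$, we are led to the continuous function on $\{r\ge0\}$
$$g(\varphi,r)=\frac{r+h'}{h\,(h^2+(r+h')^2)}+\frac{r-h'}{h\,(h^2+(r-h')^2)}-\frac{2r}{h(h\rho+r^2)}.\tag{7.2}$$
For the unit circle, $h=\rho=1$ and $h'=0$, so $g=\frac{2r}{1+r^2}-\frac{2r}{1+r^2}=0$ identically.

**Proposition 7.2.** In the situation of Section 6, $\displaystyle\int_Ag\,d\omega\ge0$.

*Proof.* First a bound along orbits. Let $N\ge2$, and let $x=(\varphi_0,r_0)\in A$ lie on $C_s$, where $s$ has denominator $n\ge N+2$. Its orbit is $T^kx=(\varphi_k,r_k)$, with $(\varphi_k)$ the minimizing configuration through $\varphi_0$. In (7.1) take $w_k=1$ for $1\le k\le N$ and $w_k=0$ for the other $k$ mod $n$. Only the brackets $k=0,\dots,N$ are nonzero, and those with $1\le k\le N-1$ equal $g(T^kx)$. Hence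
$$\sum_{k=1}^{N-1}g(T^kx)\ge-C,$$
where $C$ bounds the two end brackets. It depends only on $A$, because $A$ is invariant and all quantities are bounded on $\bar A$. By Proposition 6.1 and continuity of $g$ and $T^k$, the inequality holds for a.e. $x\in A$ and all $N$.

Now integrate over $A$, which is $T$-invariant and of finite measure; $T$ preserves $\omega$. We get $(N-1)\int_Ag\,d\omega\ge-C\omega(A)$. Divide by $N-1$ and let $N\to\infty$. $\square$

## 8. The radial primitive of $g$ and its boundary term at $R_{1/4}$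

Since $d\omega=r\,dr\,d\varphi$, we need $W(\varphi,R)=\int_0^Rg(\varphi,r)\,r\,dr$. Let $x_\pm=h\nu+(h'\pm R)e$, and let
$$\Theta(\varphi,R)=\arctan\frac{R+h'}h+\arctan\frac{R-h'}h\in[0,\pi)$$
be the angle from $x_-$ to $x_+$. Split the three parts of $rg$ as
$$\frac{r(r\pm h')}{h(h^2+(r\pm h')^2)}=\frac1h-\frac{h^2\pm h'(r\pm h')}{h(h^2+(r\pm h')^2)},\qquad\frac{2r^2}{h(h\rho+r^2)}=\frac2h-\frac{2\rho}{h\rho+r^2}.\tag{8.1}$$
The terms $\frac1h+\frac1h-\frac2h$ cancel. With $y=r\pm h'$, the primitive of $\frac{h^2\pm h'y}{h(h^2+y^2)}$ is $\arctan\frac yh\pm\frac{h'}{2h}\ln(h^2+y^2)$. At $r=0$ the contributions of the two signs cancel. So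
$$W(\varphi,R)=2\sqrt{\tfrac\rho h}\,\arctan\frac R{\sqrt{h\rho}}-\Theta(\varphi,R)-\frac{h'}h\ln\frac{|x_+|}{|x_-|}.\tag{8.2}$$
As $R\to\infty$, $|x_+|/|x_-|\to1$ uniformly in $\varphi$. So $W$ is bounded on $\{R\ge0\}$ and
$$W(\varphi,R)\to\pi\sqrt{\rho/h}-\pi .\tag{8.3}$$

**Integrating over the whole exterior.** Suppose we knew $\int_{\{r<R_s\}}g\,d\omega\ge0$ with $R_s\to\infty$ as $s\uparrow\frac12$. Then (8.3) would give $\int_0^{2\pi}\sqrt{\rho/h}\,d\varphi\ge2\pi$. For the opposite inequality recall the polar body $\Omega^\circ=\{y:\langle x,y\rangle\le1\ \forall x\in\Omega\}$, which has radial function $1/h$. (The polar of an ellipse with semi-axes $A_1,A_2$ is an ellipse with semi-axes $1/A_1,1/A_2$.) The planar Blaschke–Santaló inequality (Schneider, *Convex Bodies: The Brunn–Minkowski Theory*, §10.7) says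
$$\mathrm{Area}(\Omega)\,\mathrm{Area}(\Omega^\circ)\le\pi^2\tag{8.4}$$
for planar convex bodies symmetric about $O$. By Cauchy–Schwarz,
$$\int_0^{2\pi}\sqrt{\rho/h}\,d\varphi=\int_0^{2\pi}\sqrt{h\rho}\cdot h^{-1}d\varphi\le\Big(\int_0^{2\pi} h\rho\,d\varphi\int_0^{2\pi} h^{-2}d\varphi\Big)^{1/2}=\big(2\,\mathrm{Area}(\Omega)\cdot2\,\mathrm{Area}(\Omega^\circ)\big)^{1/2}\le2\pi.$$
So equality would hold throughout, and $h^3\rho$ would be a constant $c>0$. With $\gamma^*=e/h$ and $d\tau=h^{-2}d\varphi$ one has $d\gamma^*=-\gamma\,d\tau$ and $d\gamma=c\gamma^*d\tau$, so $d^2\gamma/d\tau^2=-c\gamma$ and $\gamma$ would be an ellipse.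

**Where half of the interval stops this.** We do not have the whole exterior. In case (a) Proposition 7.2 gives
$$\int_0^{2\pi}W(\varphi,R_{1/4}(\varphi))\,d\varphi\ge0,$$
and in case (b) the same boundary term is subtracted. By (8.2) it contains $\arctan(R_{1/4}/\sqrt{h\rho})$, the angle $\Theta$ and a logarithm with the factor $h'/h$, all evaluated along a curve $R_{1/4}$ about which we know only that it is invariant. Nothing so far relates this to $\int\sqrt{\rho/h}$.

The way out is that for a centrally symmetric table the curve at rotation number $\frac14$ is explicit in terms of $h$, and it carries a map that exchanges the roles of $R_{1/4}/\sqrt{h\rho}$ and its reciprocal. With its help the boundary term turns out to be exactly half of the integral of (8.3).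

## 9. Rotation number $1/4$ and Radon curves

**Definition (Radon curve).** A *Radon curve* is a centrally symmetric $\gamma$ such that for every $\varphi$ the tangent at the point of $\gamma$ on the ray of direction $e(\varphi)$ is parallel to $\gamma(\varphi)$.

For the unit circle the point on the ray of direction $e(\varphi)$ is $e(\varphi)$ itself, and the tangent there is parallel to $\nu(\varphi)=\gamma(\varphi)$. So the circle is a Radon curve, and by linear maps so is every ellipse.

Assume now that $\beta$ is differentiable at $\frac14$. By Proposition 5.1, $P_{1/4}=\mathbb R$, and Lemma 5.2 applies. Put $f=f_{1/4}$, $R=R_{1/4}$.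

**Step 1 (four-periodic minimizers are centrally symmetric).** As $\gamma(\varphi+\pi)=-\gamma(\varphi)$, we have $S(\varphi+\pi,\psi+\pi)=S(\varphi,\psi)$. So $f$ commutes with $\varphi\mapsto\varphi+\pi$. If $f^2(\varphi)>\varphi+\pi$, then $f^4(\varphi)>f^2(\varphi+\pi)=f^2(\varphi)+\pi>\varphi+2\pi$, contradicting $f^4=\mathrm{id}+2\pi$. The case $<$ is similar. Hence $f^2=\mathrm{id}+\pi$, and the vertices of the orbit satisfy $x_{k+2}=-x_k$.

**Step 2 (the invariant curve is explicit).** Let $\gamma^*:=\gamma\circ f$. With $\varphi=\varphi_k$, and since $\gamma(\varphi_{k+1})$ is the midpoint of $[x_{k+1},x_{k+2}]$,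
$$\gamma^*(\varphi)=\tfrac12(x_{k+1}+x_{k+2})=\tfrac12(x_{k+1}-x_k)=R(\varphi)e(\varphi),\qquad\gamma^*\circ f=\gamma\circ f^2=-\gamma.\tag{9.1}$$
The first formula says $\arg\gamma(f(\varphi))=\varphi$ mod $2\pi$. Since $\frac d{d\psi}\arg\gamma(\psi)=[\gamma,\gamma']/|\gamma|^2=h\rho/|\gamma|^2>0$, $f$ is a $C^1$ diffeomorphism. Now $\gamma'\parallel e\parallel\gamma^*$, and $(\gamma^*)'\parallel e\circ f\parallel\gamma^*\circ f=-\gamma$. So $[\gamma,\gamma^*]=hR$ has zero derivative and is constant. The parallelism $e\circ f\parallel\gamma$ also shows that $\gamma$ is a Radon curve. Scaling $\gamma$ multiplies $\beta$ by a constant, so we may normalize the constant to $1$: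
$$R=\frac1h,\qquad\gamma^*=\frac eh,\qquad[\gamma,\gamma^*]=1.\tag{9.2}$$

**Step 3 (a duality).** Let $d\tau=h^{-2}d\varphi$ and $\kappa=h^3\rho$. From $(e/h)'=-\nu/h-h'e/h^2=-\gamma/h^2$ and $\gamma'=\rho e$,
$$d\gamma^*=-\gamma\,d\tau,\qquad d\gamma=\kappa\gamma^*d\tau.\tag{9.3}$$
So $d\tau=[\gamma^*,d\gamma^*]$ and $\kappa\,d\tau=[\gamma,d\gamma]$. Pull back by $f$, using $\gamma\circ f=\gamma^*$ and $\gamma^*\circ f=-\gamma$:
$$f^*(d\tau)=\kappa\,d\tau,\qquad f^*(\kappa\,d\tau)=d\tau,\qquad\kappa\circ f=\frac1\kappa.\tag{9.4}$$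

**Step 4 (the length $\ell$ and the equality case).** Integrals are over a period, and $a=\mathrm{Area}(\Omega)$. First, $\int\kappa\,d\tau=\int h\rho\,d\varphi=2a$. By (9.4), $\int d\tau=\int\kappa\,d\tau=2a$. But $\int d\tau=\int h^{-2}d\varphi=2\,\mathrm{Area}(\Omega^\circ)$, so (8.4) reads $a^2\le\pi^2$, that is, $a\le\pi$. Put $\ell:=\int\sqrt\kappa\,d\tau=\int_0^{2\pi}\sqrt{\rho/h}\,d\varphi$. By Cauchy–Schwarz,
$$\ell\le\Big(\int\kappa\,d\tau\int d\tau\Big)^{1/2}=2a\le2\pi.\tag{9.5}$$
If $\ell=2\pi$, then $\gamma$ is an ellipse. Equality in Cauchy–Schwarz makes $\kappa$ constant, and $\int\kappa\,d\tau=\int d\tau$ gives $\kappa\equiv1$. Then (9.3) is $\frac{d\gamma}{d\tau}=\gamma^*$, $\frac{d\gamma^*}{d\tau}=-\gamma$, with solution $\gamma=\cos\tau\,\gamma_0+\sin\tau\,\gamma_0^*$, where $[\gamma_0,\gamma_0^*]=1$.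

**A Radon curve that is not an ellipse.** The structure found in Steps 1 to 3 does not by itself force an ellipse. Let $\chi\ge0$ be a smooth function, not identically zero, with compact support in $(\frac\pi2,\pi)$. Put $h=1+\varepsilon\chi$ on $[\frac\pi2,\pi]$ with $\varepsilon>0$ so small that $\rho=h+h''>0$, and set
$$\Gamma_1=h\nu+h'e,\qquad\Gamma_2=e/h\qquad\text{on }[\tfrac\pi2,\pi].$$
The arc $\Gamma_1$ goes from $(1,0)$ to $(0,1)$, and $\Gamma_2$ from $(0,1)$ to $(-1,0)$. Near their ends both coincide with the unit circle, so $\Gamma_1,\Gamma_2,-\Gamma_1,-\Gamma_2$ form a smooth closed curve $\gamma$. We have $\Gamma_1'=\rho e$ and $\Gamma_2'=-\Gamma_1/h^2$. The direction of $\Gamma_1'$ turns with positive speed from angle $\frac\pi2$ to $\pi$. The direction of $\Gamma_2'$, that is of $-\Gamma_1$, turns with positive speed from $\pi$ to $\frac{3\pi}2$, because $[\Gamma_1,\Gamma_1']=h\rho>0$. So $\gamma$ has positive curvature and total turning $2\pi$, and is convex.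

It is a Radon curve. The point $\Gamma_2(\varphi)$ lies on the ray of direction $e(\varphi)$ and has tangent parallel to $\Gamma_1(\varphi)=\gamma(\varphi)$. At the point $\Gamma_2(\varphi)$ the oriented tangent is along $-\Gamma_1(\varphi)$; the point of $\gamma$ on that ray is $-\Gamma_1(\varphi)$, with tangent parallel to $e(\varphi)\parallel\Gamma_2(\varphi)$. The rest follows by symmetry. Finally $\gamma$ contains arcs of the unit circle, and a conic that meets the unit circle in infinitely many points is the unit circle; but $h\not\equiv1$. So $\gamma$ is not an ellipse. By Theorem 2 in Section 12, its $\beta$-function is differentiable at $\frac14$. So differentiability at $\frac14$ alone does not suffice, and the inequality of Proposition 7.2 is needed.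

## 10. The boundary term equals $\frac\pi2\ell-\pi^2$

**Proposition 10.1.** Let $\beta$ be differentiable at $\frac14$, normalized as in (9.2). Then
$$\int_0^{2\pi}W(\varphi,R_{1/4}(\varphi))\,d\varphi=\frac\pi2\,\ell-\pi^2.$$

*Proof.*

**Step 1 (the arctangent term of (8.2), by the duality $\kappa\leftrightarrow1/\kappa$).** With $R=1/h$ we have $\sqrt{\rho/h}\,d\varphi=\sqrt\kappa\,d\tau$ and $R/\sqrt{h\rho}=\kappa^{-1/2}$. So the term contributes $\int2\sqrt\kappa\arctan(\kappa^{-1/2})\,d\tau$. By (9.4), pulling back by $f$ replaces $\sqrt\kappa\,d\tau$ by $\kappa^{-1/2}\kappa\,d\tau=\sqrt\kappa\,d\tau$ and $\kappa^{-1/2}$ by $\kappa^{1/2}$. So the integral also equals $\int2\sqrt\kappa\arctan(\kappa^{1/2})\,d\tau$. Averaging the two and using $\arctan y+\arctan\frac1y=\frac\pi2$, it equals $\frac12\int2\sqrt\kappa\cdot\frac\pi2\,d\tau=\frac\pi2\ell$.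

**Step 2 (the rest as a contour integral).** It remains to show that
$$I:=\int_0^{2\pi}\Big[\Theta+\frac{h'}h\ln\frac{|x_+|}{|x_-|}\Big]d\varphi=\pi^2,\qquad x_\pm=\gamma\pm\gamma^* .$$
Identify $\mathbb R^2=\mathbb C$ and let $z=\gamma^*/\gamma$. Since $\mathrm{Im}\,z=[\gamma,\gamma^*]/|\gamma|^2>0$, $z$ runs along a closed $C^1$ loop in the upper half plane $\mathbb H$. The Möbius map $z\mapsto\zeta=\frac{1+z}{1-z}$ sends $\mathbb H$ to $\mathbb H$. Let $L(z)=\mathrm{Log}\,\zeta$, holomorphic on $\mathbb H$ with imaginary part in $(0,\pi)$. Since $\zeta=x_+/x_-$,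
$$L(z)=\ln\frac{|x_+|}{|x_-|}+i\Theta.$$
As $\gamma^*=e^{i\varphi}/h$, we have $\frac{d\gamma^*}{\gamma^*}=\big(i-\frac{h'}h\big)d\varphi$. Therefore $I=-\mathrm{Re}\oint L(z)\frac{d\gamma^*}{\gamma^*}$.

**Step 3 (using $f$ once more).** Under $f$, $z\circ f=-\gamma/\gamma^*=-1/z$, and $\frac{d\gamma^*}{\gamma^*}$ pulls back to $\frac{d(-\gamma)}{-\gamma}=\frac{d\gamma}\gamma$. Moreover $\frac{1-1/z}{1+1/z}=-\frac1\zeta$, and if $\zeta=|\zeta|e^{i\Theta}$ then $-\frac1\zeta=|\zeta|^{-1}e^{i(\pi-\Theta)}$. So $L(-1/z)=i\pi-L(z)$. Hence also $I=-\mathrm{Re}\oint(i\pi-L(z))\frac{d\gamma}\gamma$. Add the two expressions and use $\frac{d\gamma^*}{\gamma^*}-\frac{d\gamma}\gamma=\frac{dz}z$: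
$$2I=-\mathrm{Re}\oint L(z)\frac{dz}z-\mathrm{Re}\Big(i\pi\oint\frac{d\gamma}\gamma\Big)=0-\mathrm{Re}(i\pi\cdot2\pi i)=2\pi^2.$$
The first integral vanishes by Cauchy's theorem, because $L(z)/z$ is holomorphic on the simply connected $\mathbb H$. The second uses that $\gamma$ winds once around $O$. $\square$

On the unit circle $\ell=2\pi$ and the value is $0$, in agreement with $g=0$.

## 11. Proof of Theorem 1

In both cases $\beta$ is differentiable at $\frac14$, so Section 9 applies; normalize as in (9.2).

**Case (a).** Let $A=\{0<r<R_{1/4}\}$. By Propositions 7.2 and 10.1,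
$$0\le\int_Ag\,d\omega=\int_0^{2\pi}W(\varphi,R_{1/4})\,d\varphi=\frac\pi2\ell-\pi^2 .$$
So $\ell\ge2\pi$. By (9.5) $\ell=2\pi$, and $\gamma$ is an ellipse by Step 4 of Section 9.

**Case (b).** For rational $s\in(\frac14,\frac12)$, Proposition 7.2 gives
$$0\le\int_{A_s}g\,d\omega=\int_0^{2\pi}\big[W(\varphi,R_s)-W(\varphi,R_{1/4})\big]d\varphi .$$
Let $s\uparrow\frac12$. By Proposition 6.1, $R_s\to\infty$ pointwise, and $W$ is bounded. By dominated convergence, (8.3) and Proposition 10.1,
$$0\le(\pi\ell-2\pi^2)-\Big(\frac\pi2\ell-\pi^2\Big)=\frac\pi2\ell-\pi^2 .$$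
Again $\ell=2\pi$, and $\gamma$ is an ellipse. $\blacksquare$

The boundary term at $R_{1/4}$ is exactly half of the total, so the inner and the outer region give the same inequality.

## 12. Radon curves, the converse, and a quantitative form

**Theorem 2.** Let $\gamma$ be as in Section 2 and centrally symmetric.

1. $\beta$ is differentiable at $\frac14$ if and only if $\gamma$ is a Radon curve.
2. The following are equivalent: $\gamma$ is an ellipse; $\beta$ is differentiable on $(0,\frac14]$; $\beta$ is differentiable on $[\frac14,\frac12)$; $\beta$ is differentiable on $(0,\frac12)$. Exactly one of these occurs: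
   * $\gamma$ is an ellipse with semi-axes $A_1,A_2$, and $\beta(t)=A_1A_2(\tan\pi t-\pi t)$;
   * $\gamma$ is a non-elliptic Radon curve; $\beta$ is differentiable at $\frac14$ but fails to be differentiable at some point of $(0,\frac14)$ and at some point of $(\frac14,\frac12)$;
   * $\gamma$ is not a Radon curve, and $\beta$ is not differentiable at $\frac14$.
3. Let $\gamma$ be a Radon curve, normalized by $hR_{1/4}\equiv1$. Put $\Delta:=\pi^2-\frac\pi2\int_0^{2\pi}\sqrt{\rho/h}\,d\varphi$, $A_{\mathrm{in}}=\{0<r<R_{1/4}\}$, $A_{\mathrm{out}}=\{r>R_{1/4}\}$. Then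
$$\int_{A_{\mathrm{in}}}g\,d\omega=\int_{A_{\mathrm{out}}}g\,d\omega=-\Delta\le0,\qquad\Delta=0\iff\gamma\text{ is an ellipse}.$$
   Let $M\subset A_{\mathrm{in}}$ be the set of points whose orbit has nonnegative second variation, i.e. (7.1), summed over $k\in\mathbb Z$, holds for all finitely supported $(w_k)$. If $\gamma$ is not an ellipse, then $\max_{\overline{A_{\mathrm{in}}}}(-g)>0$ and $\omega(A_{\mathrm{in}}\setminus M)\ge\Delta/\max_{\overline{A_{\mathrm{in}}}}(-g)>0$.

*Proof of part 1.* "Only if" was shown in Step 2 of Section 9. For the converse let $\gamma$ be a Radon curve.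

**Step 1 (a family of circumscribed parallelograms).** Let $f(\varphi)$ be the parameter of the point of $\gamma$ on the ray of direction $e(\varphi)$, and write $\gamma(f(\varphi))=R(\varphi)e(\varphi)$, $R>0$. Since $h>0$, the normal $\nu(\psi)$, of polar angle $\psi-\frac\pi2$, makes an angle $<\frac\pi2$ with $\gamma(\psi)$. So we can take $f(\varphi)\in(\varphi,\varphi+\pi)$, and it is unique there. By the Radon property $e(f(\varphi))$ is parallel to $\gamma(\varphi)$. To find the sign, note $[\gamma(f),e(f)]=h(f)>0$ while $[e,\gamma]=-h<0$; so $e(f(\varphi))=-\gamma(\varphi)/|\gamma(\varphi)|$. Hence $\gamma(f^2(\varphi))$ is the point of $\gamma$ on the ray through $-\gamma(\varphi)$, which is $-\gamma(\varphi)$ itself. As $f^2(\varphi)\in(\varphi,\varphi+2\pi)$, we get $f^2(\varphi)=\varphi+\pi$. The points $\pm\gamma(\varphi)\pm\gamma(f(\varphi))$ are the vertices of a parallelogram whose sides have midpoints $\pm\gamma(\varphi),\pm\gamma(f(\varphi))$ and are tangent to $\gamma$ there.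

**Step 2 (they have equal areas).** As in Section 9, $\arg\gamma(f(\varphi))=\varphi$ makes $f$ of class $C^1$. Also $\gamma'\parallel e\parallel\gamma\circ f$ and $(\gamma\circ f)'\parallel e\circ f\parallel\gamma$. So $hR=[\gamma,\gamma\circ f]$ is a constant $c_0$, and all these parallelograms have area $4c_0$.

**Step 3 (some member of the family is minimizing).** Let $(\psi_k)$ be any minimizing configuration of type $(1,4)$. Then $(\psi_k+\pi)$ and $(\psi_{k+2})$ are minimizing too. By (Z1) and (Z3), which hold for $s=\frac14$ with any subgradient, the two either coincide or are strictly ordered at all $k$. If $\psi_{k+2}>\psi_k+\pi$ for all $k$, then $\psi_4>\psi_2+\pi>\psi_0+2\pi$, a contradiction; the opposite order is excluded in the same way. So $\psi_{k+2}=\psi_k+\pi$, and by (Z2) the polygon is a circumscribed parallelogram tangent at the midpoints of its sides. The computation (9.1) gives $\gamma(\psi_1)=\lambda(\psi_0,\psi_1)e(\psi_0)$, so $\psi_1=f(\psi_0)$. It belongs to the family, and its area is $4c_0$.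

**Step 4 (all members are minimizing).** The area of a circumscribed quadrilateral is $\sum S+\mathrm{Area}(\Omega)$. So all parallelograms of Step 1 have the minimal action, $P_{1/4}=\mathbb R$, and Lemma 5.2 gives differentiability at $\frac14$.

*Proof of part 2.* The formula for the ellipse was derived in Section 1 at rational $t$, and it holds everywhere by continuity; it is differentiable on $(0,\frac12)$. Differentiability on $(0,\frac12)$ implies it on each half, and each half implies ellipse by Theorem 1. This gives the equivalences. For the trichotomy, an ellipse is a Radon curve, so exactly one of "ellipse", "non-elliptic Radon curve", "not a Radon curve" holds. In the second case part 1 gives differentiability at $\frac14$, and Theorem 1 says that it fails somewhere on $(0,\frac14]$ and somewhere on $[\frac14,\frac12)$, hence in the open intervals. The third case is part 1.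

*Proof of part 3.*

**Step 1 (the two integrals).** By part 1, Section 9 applies, and $\ell=\int_0^{2\pi}\sqrt{\rho/h}\,d\varphi$. Proposition 10.1 gives $\int_{A_{\mathrm{in}}}g\,d\omega=\frac\pi2\ell-\pi^2=-\Delta$. For $A_{\mathrm{out}}$, after cancellation of the $\frac1h$ terms in (8.1), the terms $\mp\frac{h'}{hr}$ also cancel to leading order. So $|g|\,r=O(r^{-2})$ uniformly as $r\to\infty$, and the integral converges absolutely. By (8.3) it equals $(\pi\ell-2\pi^2)-(\frac\pi2\ell-\pi^2)=-\Delta$.

**Step 2 (sign and equality).** $\Delta\ge0$ is (9.5), and $\Delta=0$ means $\ell=2\pi$, which forces an ellipse by Step 4 of Section 9. Conversely, let $\gamma$ be an ellipse with this normalization. The quantities $[\gamma,\gamma^*]$, $d\tau=[\gamma^*,d\gamma^*]$ and $\kappa\,d\tau=[\gamma,d\gamma]$ are unchanged by linear maps of determinant $1$. So we may assume that $\gamma$ is a circle; its radius is $1$, since a circle of radius $c$ has $hR_{1/4}=c^2$. Then $\kappa\equiv1$, $a=\pi$ and $\ell=2\pi$.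

**Step 3 (orbits that are not minimal).** $M$ is relatively closed in $A_{\mathrm{in}}$, because for each $(w_k)$ the condition is closed by continuity, and it is $T$-invariant. For $x\in M$ take $w_k=1$ for $1\le k\le N$ and $0$ otherwise. As in Proposition 7.2, $\sum_{k=1}^{N-1}g(T^kx)\ge-C$, and integrating over $M$ gives $\int_Mg\,d\omega\ge0$. If $\gamma$ is not an ellipse, then $\int_{A_{\mathrm{in}}}(-g)\,d\omega=\Delta>0$, so $\max_{\overline{A_{\mathrm{in}}}}(-g)>0$, and
$$\Delta\le\int_{A_{\mathrm{in}}\setminus M}(-g)\,d\omega\le\max_{\overline{A_{\mathrm{in}}}}(-g)\;\omega(A_{\mathrm{in}}\setminus M).\qquad\blacksquare$$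

**An example of each kind.** Ellipses are the first case of part 2. The glued curve of Section 9 is an instance of the second: its $\beta$ has no corner at $\frac14$, but it has corners on both sides. For the third, let $h=1+\varepsilon\cos4\varphi$ with $0<\varepsilon<\frac1{15}$, so that $\rho=h+h''=1-15\varepsilon\cos4\varphi>0$. Here $h'(0)=h'(\frac\pi4)=0$. At $\varphi=0$ we have $h=1+\varepsilon$, and the point of $\gamma$ on the ray of direction $e(0)=\nu(\frac\pi2)$ is $\gamma(\frac\pi2)=(1+\varepsilon)e(0)$. At $\varphi=\frac\pi4$ we have $h=1-\varepsilon$, and the point on the ray of direction $e(\frac\pi4)=\nu(\frac{3\pi}4)$ is $\gamma(\frac{3\pi}4)=(1-\varepsilon)e(\frac\pi4)$. These give two circumscribed squares, both tangent at the midpoints of their sides, with areas $4(1+\varepsilon)^2$ and $4(1-\varepsilon)^2$. On a Radon curve $hR$ would be constant by Step 2 of the proof of part 1, but here it takes the values $(1+\varepsilon)^2$ and $(1-\varepsilon)^2$. So the curve is not a Radon curve, and $\beta$ has a corner at $\frac14$.
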